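# Carpenter's rules and universal covers of measure zero

## A null set holding chords of every length in comeagerly many directions

Let $D\subset\mathbb R^2$ be the closed disc of radius $\frac12$ centered at the origin, let $u(\varphi)=(\cos\varphi,\sin\varphi)$, and let $\mathbb T=\mathbb R/2\pi\mathbb Z$. For $r\in[0,\frac12]$ and $\varphi\in\mathbb T$ put
$$K(\varphi,r)=\{z\in D: z\cdot u(\varphi)=r\}.$$
This is the chord of $D$ at distance $r$ from the center whose normal direction is $u(\varphi)$. Its length is $\sqrt{1-4r^2}$, so it is a diameter when $r=0$ and a single point when $r=\frac12$. Rotating $K(0,r)$ about $0$ by the angle $\varphi$ gives $K(\varphi,r)$.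

The whole talk turns on the following object. Write $|\cdot|$ for Lebesgue measure. We shall build a set $C\subset D$ with $|C|=0$ that is a $G_\delta$ (a countable intersection of open sets) and has this property:
$$\text{for every } r\in[0,\tfrac12],\quad \Phi_r=\{\varphi\in\mathbb T: K(\varphi,r)\subset C\}\ \text{ is a countable intersection of dense open subsets of } \mathbb T. \tag{1}$$

A subset of $\mathbb T$ that contains a countable intersection of dense open sets is called *comeager*. Baire's theorem says that such a set is dense, in particular nonempty. Comeager sets are stable under translation and under countable intersection. They can nevertheless be null: if $(q_i)_{i\ge1}$ is dense in $\mathbb T$, then $\bigcap_k\bigcup_i(q_i-2^{-k-i},q_i+2^{-k-i})$ is comeager, and its measure is at most $\sum_i 2\cdot 2^{-k-i}=2\cdot 2^{-k}$ for every $k$, hence $0$.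

In (1), "large in the sense of category" could not be replaced by "large in the sense of measure". Suppose $C=D\cap\bigcap_kU_k$ with $U_k$ open. The set $E$ of pairs $(\varphi,r)$ with $K(\varphi,r)\subset C$ is then a $G_\delta$ in $\mathbb T\times[0,\frac12]$, because each condition $K(\varphi,r)\subset U_k$ is open in $(\varphi,r)$. If $|E|>0$, Fubini gives one $\varphi$ for which $E_\varphi=\{r:(\varphi,r)\in E\}$ has positive measure. Then $C$ contains the parallel chords $K(\varphi,r)$, $r\in E_\varphi$, and $|C|\ge\int_{E_\varphi}\sqrt{1-4r^2}\,dr>0$. So for a null set $C$ of this form, $\Phi_r$ is null for almost every $r$.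

## Rules, folds, and universal covers

The set $C$ is built to answer a question about folding. A carpenter's rule is a chain of straight rulers joined by hinges whose angles can be adjusted independently.

**Definition.** A *rule* is a finite sequence $\ell_1,\dots,\ell_n\in(0,1]$ with maximum $1$. A *fold* of it is a chain of points $x_0,\dots,x_n$ in the plane with $|x_i-x_{i-1}|=\ell_i$; segments may cross or overlap. The fold lies in a set if all the segments $[x_{i-1},x_i]$ do. A *universal cover* is a planar set of diameter $1$ that contains a fold of every rule.

Three facts are known. There is a nonconvex universal cover of area $0.55536036\ldots$. Every convex universal cover has area at least $0.475$. Every simply connected universal cover has area at least $0.073$. The problem, posed in Rain Jiang, Kai Jiang, Minghui Jiang, "On universal covers for carpenter's rule folding", arXiv:2108.09832 (2021), asks what happens without simple connectivity: is there a constant $c>0$ such that every Lebesgue measurable universal cover has area at least $c$? The answer is no.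

**Theorem 1.** There is a null $G_\delta$ set $C\subset D$ of diameter $1$ containing a fold of every rule, and even of every infinite rule with lengths in $(0,1]$.

Thus the infimum of the areas of measurable universal covers is $0$, and it is attained. Two further theorems refine this. An $F_\sigma$ set is a countable union of closed sets.

**Theorem 2.** (a) For every $n$ there is a compact null set of diameter $1$ containing a fold of every rule with at most $n$ segments. (b) There is an $F_\sigma$ null universal cover. (c) There is a path-connected null universal cover.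

**Theorem 3.** Every closed universal cover has area at least $\dfrac1{8(1+\pi/r_0)}>0.0148$, where $r_0=1-1/\sqrt3$.

So null universal covers exist in both classes $G_\delta$ and $F_\sigma$, while closed universal covers obey a positive lower bound with no connectivity assumption.

## Short rules, rational rules, and one chord per length

A rule with one or two segments folds into a unit segment: lay one ruler of length $1$ along it and fold the other back. The first rule that resists is $(1,a,1)$ with $0<a<1$. Inside a unit segment $[0,1]$ the first ruler ends at an endpoint, the second takes us to a point at distance $a$ from it, and from there neither direction has room for a unit ruler. We therefore have to leave the line, and we need infinitely many unit segments: with finitely many, only finitely many distances occur between their endpoints.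

Countably many rules are harmless. If we choose a fold in $D$ for every rule with rational lengths, the union of these folds is a countable union of segments, hence null. (Such folds exist: start at a point of $\partial D$ and draw chords of the prescribed lengths.) The natural next move is to take the closure and treat real lengths by approximation, and the closure really is a universal cover. Given a rule, approximate it by rational rules while keeping an entry equal to $1$ fixed; the vertices of their folds stay in a compact set, so a subsequence converges, and the limit is a fold in the closure. But the closure is a *closed* universal cover, so by Theorem 3 its area exceeds $0.0148$. Approximation must lose area, and real lengths have to be handled exactly.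

Since all our chords live in $D$, one can try a null set that contains, for each $r$, just one chord $K(\varphi(r),r)$, so that every ruler length has a place. Suppose a fold made of such chords realizes $(\ell,\ell',\ell)$. The first and third segments are then the same chord $[a,b]$. The middle segment is nondegenerate with both ends in $\{a,b\}$, so it is $[a,b]$ as well, and $\ell'=\ell$. Hence no rule $(\ell,\ell',\ell)$ with $\ell\ne\ell'$ is served. What is missing is *simultaneity*: the chords must not merely exist for each length, they must be available at positions that fit together. Property (1) is designed to supply this.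

## Inscribed chains and the Baire category theorem

This section deduces Theorem 1 from property (1). We fold so that every ruler becomes a full chord of $D$, always turning counterclockwise. The only remaining freedom is a rotation.

**Step 1: coordinates for inscribed folds.** Given a finite or infinite sequence $\ell_1,\ell_2,\dots\in[0,1]$, put
$$\alpha_0=0,\quad \alpha_i=\alpha_{i-1}+2\arcsin\ell_i,\quad \psi_i=\tfrac12(\alpha_{i-1}+\alpha_i),\quad r_i=\tfrac12\sqrt{1-\ell_i^2},\quad v_i(\theta)=\tfrac12u(\theta+\alpha_i). \tag{2}$$
The points $v_{i-1}(\theta)$ and $v_i(\theta)$ lie on $\partial D$ with angular difference $2\arcsin\ell_i$, so their distance is $2\cdot\frac12\sin(\arcsin\ell_i)=\ell_i$. Both have inner product $\frac12\cos(\arcsin\ell_i)=r_i$ with $u(\theta+\psi_i)$. Hence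
$$[v_{i-1}(\theta),v_i(\theta)]=K(\theta+\psi_i,r_i). \tag{3}$$
For example, for $(1,\frac12,1)$ we have $2\arcsin 1=\pi$ and $2\arcsin\frac12=\pi/3$. With $\theta=0$ the vertices sit at angles $0,\pi,\frac{4\pi}3,\frac{7\pi}3$: a diameter, a chord of length $\frac12$, and another diameter. (The value $\ell_i=0$ is allowed in (2) and (3) for later use; the chord is then a point.)

**Step 2: one rotation that serves all segments.** Let $C$ be a null $G_\delta$ subset of $D$ with property (1), and let $\ell_1,\ell_2,\dots\in(0,1]$ be finite or infinite. By (3), the chain $v_0(\theta),v_1(\theta),\dots$ lies in $C$ if and only if $\theta+\psi_i\in\Phi_{r_i}$ for all $i$, that is,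
$$\theta\in\bigcap_i(\Phi_{r_i}-\psi_i).$$
Each $\Phi_{r_i}-\psi_i$ is a translate of a countable intersection of dense open sets, so the whole intersection is again a countable intersection of dense open subsets of $\mathbb T$. By Baire it is nonempty, and any $\theta$ in it gives a fold in $C$.

**Step 3: the diameter.** Since $C\subset D$, its diameter is at most $1$. Since $\Phi_0\neq\emptyset$, $C$ contains a unit segment. So $\operatorname{diam}C=1$, and Theorem 1 follows once $C$ is constructed.

## Pencils of lines at finitely many heights

The construction begins with a small set that contains, for every $r$, at least one chord whose normal is close to horizontal.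

**Lemma 1.** For all $\varepsilon,\eta>0$ there is a compact $P\subset D$ with $|P|<\varepsilon$ such that for every $r\in[0,\frac12]$ there is $\varphi$ with $|\varphi|\le\eta$ and $K(\varphi,r)\subset P$.

Taking $\varphi=0$ for every $r$ fills half of $D$ with vertical chords. We are free to tilt each chord slightly, and we measure the result by horizontal slices. With $m=\tan\varphi$, $|\varphi|<\pi/2$, the line $x\cos\varphi+y\sin\varphi=r$ meets height $y$ at the abscissa
$$X_y(m,r)=r\sqrt{1+m^2}-ym. \tag{4}$$

Suppose $r$ runs through a short interval and we tilt so that all the lines pass through one point $(c,h)$, that is, $X_h(m(r),r)=c$. Since (4) with $y$ and with $h$ differ by $(h-y)m$, we then get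
$$X_y(m(r),r)=c+(h-y)\,m(r). \tag{5}$$
At height $h$ this pencil has a one-point slice, and at heights near $h$ its slice is short. At heights far from $h$, however, (5) shows no gain: for small tilts $X_h\approx r-hm$, so on an interval of length $\lambda$ the tilt varies by about $\lambda/|h|$, and the slice at height $y$ has length about $\lambda|h-y|/|h|$. A single focusing height is therefore not enough.

The way past this is to treat finitely many heights $h_1,\dots,h_N$ one after another. At stage $j$ we cut the $r$-intervals into tiny pieces and refocus each piece at height $h_j$. On a tiny piece this changes the tilts only slightly. We make the change so small, compared with the number of intervals used *before*, that the earlier slices stay short. Heights close to $0$ are left out, since focusing there would need large changes of tilt; they cost only a thin horizontal strip.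

*Proof of Lemma 1.*

**Step 1: constants.** For $r,|y|\le\frac12$, since $m\mapsto\sqrt{1+m^2}$ is $1$-Lipschitz, (4) gives
$$|X_y(m,r)-X_y(m',r)|\le\tfrac12|m-m'|+\tfrac12|m-m'|=|m-m'|. \tag{6}$$
Choose $0<\beta<\frac12$ and then $\kappa>0$ with $2\beta+3\kappa/\beta+\kappa<\varepsilon$. Decreasing $\eta$ strengthens the claim, so assume $\eta\le\beta$. Choose finitely many $h_1,\dots,h_N$ with $\beta\le|h_j|\le\frac12$ such that every $y$ with $\beta\le|y|\le\frac12$ is within $\kappa$ of some $h_j$.

**Step 2: what will be constructed.** For $j=0,\dots,N$ we construct a partition $\mathcal I_j$ of $[0,\frac12]$ into finitely many nondegenerate closed intervals, disjoint up to endpoints, with $\mathcal I_j$ refining $\mathcal I_{j-1}$. On each $I\in\mathcal I_j$ we construct a continuous function $m_j=m_{j,I}$. (At a common endpoint of two intervals there may be two values; this does no harm.) Start with $\mathcal I_0=\{[0,\frac12]\}$ and $m_0=0$. Put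
$$\tau_j=2^{-j}\min\Big(\eta,\frac{\kappa}{2\,\#\mathcal I_{j-1}}\Big),\qquad\text{and require}\quad |m_j-m_{j-1}|\le\tau_j \ \text{ on each } I'\in\mathcal I_j, \tag{7}$$
where $m_{j-1}$ on $I'$ means $m_{j-1,I}$ for the $I\in\mathcal I_{j-1}$ containing $I'$. Then $|m_j|\le\sum_{i\le j}2^{-i}\eta=(1-2^{-j})\eta$.

**Step 3: refocusing at height $h_j$.** Here we pass from stage $j-1$ to stage $j$. Write $h=h_j$ and $G(m,r)=X_h(m,r)$. For $|m|\le\eta$ and $r\in[0,\frac12]$,
$$\partial_mG=\frac{rm}{\sqrt{1+m^2}}-h,\qquad \Big|\frac{rm}{\sqrt{1+m^2}}\Big|\le\frac\eta2\le\frac\beta2\le\frac{|h|}2 .$$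
So $\partial_mG$ has constant sign and modulus at least $|h|/2$. Also $0\le\partial_rG=\sqrt{1+m^2}\le\sqrt2$.

Let $\lambda>0$ be small, with $3\lambda/\beta\le2^{-j}\eta$. Subdivide each $I\in\mathcal I_{j-1}$ into closed intervals $I'=[a,a+\lambda']$ with $0<\lambda'\le\lambda$; these form $\mathcal I_j$. On $I'$ let $m_j(r)$ be the solution $m\in[-\eta,\eta]$ of
$$G(m,r)=G(m_{j-1}(a),a). \tag{8}$$
We check existence and size. Put $\mu=m_{j-1}(a)$, so $|\mu|\le(1-2^{-(j-1)})\eta$. Since $3\lambda'/|h|\le3\lambda/\beta\le2^{-j}\eta$, the interval $[\mu-3\lambda'/|h|,\mu+3\lambda'/|h|]$ lies in $[-\eta,\eta]$. At its two endpoints $G(\cdot,r)$ differs from $G(\mu,r)$, in opposite directions, by at least $\frac{|h|}2\cdot\frac{3\lambda'}{|h|}=\frac32\lambda'$. On the other hand, $|G(\mu,r)-G(\mu,a)|\le\sqrt2\lambda'<\frac32\lambda'$. By the intermediate value theorem (8) has a solution in this interval. By strict monotonicity it is the only solution in $[-\eta,\eta]$. Hence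
$$|m_j(r)-m_{j-1}(a)|\le\frac{3\lambda'}{|h|}\le\frac{3|I'|}{\beta}\qquad(r\in I'). \tag{9}$$
The function $m_j$ is continuous on $I'$: if $r_\nu\to r$ in $I'$, every limit point of $m_j(r_\nu)$ lies in $[-\eta,\eta]$ and solves (8) at $r$, so it equals $m_j(r)$.

Finally, let $\omega$ be a common modulus of continuity of the finitely many functions $m_{j-1,I}$. Then (9) gives $|m_j(r)-m_{j-1}(r)|\le3\lambda/\beta+\omega(\lambda)$. This is at most $\tau_j$ once $\lambda$ is small enough, which is (7).

**Step 4: short slices near $h_j$ at stage $j$.** On $I'\in\mathcal I_j$ the value $X_{h_j}(m_j(r),r)$ is a constant $c$ by (8), so (5) applies with $h=h_j$ and $m=m_j$. By (9) the values of $m_j$ on $I'$ lie in an interval of length $6|I'|/\beta$. Therefore, for $|y-h_j|\le\kappa$,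
$$\{X_y(m_j(r),r):r\in I'\}\ \text{ lies in an interval of length at most } \frac{6\kappa|I'|}\beta. \tag{10}$$

**Step 5: the set $P$.** Put $P=\bigcup_{I\in\mathcal I_N}\bigcup_{r\in I}K(\arctan m_N(r),r)$. For each $I\in\mathcal I_N$ the inner union is the projection to the plane of the compact set $\{(r,z)\in I\times D: z\cdot u(\arctan m_N(r))=r\}$. So $P$ is compact. Since $|\arctan m_N|\le|m_N|\le\eta$, every $r$ is served by an angle $|\varphi|\le\eta$. It remains to bound $|P|$.

**Step 6: slices of $P$.** Let $P_y=\{x:(x,y)\in P\}$. If $|y|<\beta$, then $|P_y|\le1$ because $P\subset D$. If $\beta\le|y|\le\frac12$, choose $j\ge1$ with $|y-h_j|\le\kappa$. Let $I'\in\mathcal I_N$ lie in $I\in\mathcal I_j$ and let $r\in I'$. By (6) and (7),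
$$|X_y(m_N(r),r)-X_y(m_j(r),r)|\le\sum_{i>j}\tau_i\le\sum_{i>j}2^{-i}\frac{\kappa}{2\,\#\mathcal I_{i-1}}\le\frac{\kappa}{2\,\#\mathcal I_j},$$
because $\#\mathcal I_{i-1}\ge\#\mathcal I_j$ for $i>j$. Combined with (10), the part of $P_y$ coming from parameters in $I$ lies in an interval of length at most $6\kappa|I|/\beta+\kappa/\#\mathcal I_j$. Summing over $I\in\mathcal I_j$, whose lengths add up to $\frac12$,
$$|P_y|\le\sum_{I\in\mathcal I_j}\Big(\frac{6\kappa|I|}\beta+\frac\kappa{\#\mathcal I_j}\Big)=\frac{3\kappa}\beta+\kappa .$$
By Fubini, $|P|\le2\beta+3\kappa/\beta+\kappa<\varepsilon$. $\square$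

## Rotated copies: density and openness in the angle

Lemma 1 gives one direction near $0$ for each $r$. Rotating countably many such sets by a dense sequence of angles gives densely many directions, and passing to open sets makes the set of good directions open.

**Lemma 2.** There are open sets $U_1,U_2,\dots\subset\mathbb R^2$ with $|U_k|\le2^{-k}$ such that for all $k$ and all $r\in[0,\frac12]$ the set $\{\varphi\in\mathbb T:K(\varphi,r)\subset U_k\}$ is open and dense in $\mathbb T$.

*Proof.* Let $(q_i)_{i\ge1}$ be dense in $\mathbb T$. For $k,i,l\ge1$, Lemma 1 with $\varepsilon=2^{-k-i-l}$ and $\eta=1/l$ gives a compact set of measure less than $2^{-k-i-l}$. By outer regularity it lies in an open set $V_{k,i,l}$ with $|V_{k,i,l}|<2^{-k-i-l}$. This open set contains, for every $r$, some $K(\varphi,r)$ with $|\varphi|\le1/l$. Let $U_k$ be the union over $i,l$ of $V_{k,i,l}$ rotated by $q_i$. Then $|U_k|\le\sum_{i,l}2^{-k-i-l}=2^{-k}$.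

Fix $r$. The $q_i$-rotated copy of $V_{k,i,l}$ contains some $K(q_i+\varphi,r)$ with $|\varphi|\le1/l$. So the set in question has a point within $1/l$ of $q_i$, for all $i$ and $l$, and it is dense. It is also open: if $K(\varphi,r)\subset U_k$, this compact chord has positive distance from the complement of $U_k$, and $K(\varphi',r)$ arises from it by a rotation that moves points of $D$ by at most $\frac12|\varphi'-\varphi|$. $\square$

**Construction of $C$.** Put $C=D\cap\bigcap_kU_k$. This is a $G_\delta$ set, since closed sets are $G_\delta$, and $|C|\le|U_k|\le2^{-k}$ for all $k$, so it is null. As $K(\varphi,r)\subset D$ always, $\Phi_r=\bigcap_k\{\varphi:K(\varphi,r)\subset U_k\}$, which is a countable intersection of dense open sets by Lemma 2. This is (1). By the section on inscribed chains, Theorem 1 is proved: $C$ is a measurable universal cover of measure $0$, so no constant $c>0$ exists. $\blacksquare$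

## Compact, $F_\sigma$, and path-connected null sets

In this section $U_m$ are the sets of Lemma 2 and $C$ is the set of Theorem 1. For (a) we choose $\theta$ for each length vector so that the chosen pairs $(\ell,\theta)$ form a *compact* set; the union of the corresponding folds is then compact.

*Proof of Theorem 2(a).* Let $Q=[0,1]^n$. For $(\ell,\theta)\in Q\times\mathbb T$ let $F(\ell,\theta)=\bigcup_{i\le n}K(\theta+\psi_i(\ell),r_i(\ell))$, with $\psi_i,r_i$ as in (2).

**Step 1: good pairs form an open set with dense sections.** By (3), $F(\ell,\theta)$ consists of the points $(1-t)v_{i-1}+tv_i$ with $1\le i\le n$, $t\in[0,1]$, and these depend continuously on $(\ell,\theta,t)$. Let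
$$O_m=\{(\ell,\theta)\in Q\times\mathbb T: F(\ell,\theta)\subset U_m\}.$$
The complement of $O_m$ is the projection of the closed set of all $(\ell,\theta,i,t)$ with $(1-t)v_{i-1}+tv_i\notin U_m$ along the compact factor $\{1,\dots,n\}\times[0,1]$. Hence it is closed, and $O_m$ is open. For fixed $\ell$, the section $\{\theta:(\ell,\theta)\in O_m\}$ is the intersection of the $n$ sets $\{\varphi:K(\varphi,r_i)\subset U_m\}-\psi_i$, each open and dense by Lemma 2. So it is open and dense.

**Step 2: nested finite unions of boxes.** We construct $T_0=Q\times\mathbb T\supset T_1\supset T_2\supset\cdots$. For each $m\ge0$, $T_m=\bigcup_sQ_s\times I_s$ is a finite union with $Q_s$ compact, $\bigcup_sQ_s=Q$, and $I_s$ nondegenerate closed arcs ($\mathbb T$ being the union of two closed half-circles, $T_0$ has this form), and $T_m\subset O_m$ if $m\ge1$. Given $T_{m-1}$, one of its pieces $Q_s\times I_s$, and $\ell\in Q_s$, density of the section gives $\theta\in\operatorname{int}I_s$ with $(\ell,\theta)\in O_m$. Since $O_m$ is open, there are a closed neighborhood $B$ of $\ell$ in $Q$ and a nondegenerate closed arc $I\subset I_s$ around $\theta$ with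 $B\times I\subset O_m$. Finitely many of the interiors of such $B$ cover the compact set $Q_s$. For these, take the pieces $(B\cap Q_s)\times I$. Doing this for all pieces of $T_{m-1}$ gives $T_m$: its pieces lie in $T_{m-1}\cap O_m$, and their first factors still cover $Q$.

**Step 3: the compact cover.** Let $T=\bigcap_mT_m$, a compact set. For each $\ell\in Q$ the fibers $\{\theta:(\ell,\theta)\in T_m\}$ are nested nonempty compact sets, so they have a common point; thus $T$ projects onto $Q$. Let $C_n=\bigcup_{(\ell,\theta)\in T}F(\ell,\theta)$. It is the image of $T\times\{1,\dots,n\}\times[0,1]$ under a continuous map, hence compact. Since $T\subset O_m$ for all $m\ge1$, $C_n\subset D\cap\bigcap_mU_m$, so $C_n$ is null. It contains a fold of every rule with exactly $n$ segments. A shorter rule is extended to $n$ segments by repeating its last length, and an initial part of the fold serves it. Finally $C_n$ lies in $D$ and contains a unit segment, from the rule $(1,\dots,1)$, so its diameter is $1$.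

*Proof of (b).* The set $\bigcup_nC_n$ is a countable union of compact null sets. It lies in $D$, has diameter $1$, and contains a fold of every rule.

*Proof of (c).* Take $\partial D$ together with all nondegenerate chords of $D$ contained in $C$. This is a subset of the null set $C\cup\partial D$. It is path-connected, because $\partial D$ is and each chord has its endpoints on $\partial D$. It lies in $D$ and contains antipodal points, so its diameter is $1$. The folds constructed for Theorem 1 consist of nondegenerate chords contained in $C$, so it contains them all. $\blacksquare$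

Part (a) bounds the number of segments, while a closed universal cover must handle all rules at once. The proof of Theorem 3 exploits this with very long rules.

## Bodies of constant width and the unit segments of a closed cover

From here on, $C$ denotes a closed universal cover; being bounded, it is compact. This section shows that unit segments in $C$ are rigid: each is determined by its direction.

**Definition.** The support function of a convex body $K$ is $h(\theta)=\max_{z\in K}z\cdot u(\theta)$. The body has constant width $1$ if $h(\theta)+h(\theta+\pi)=1$ for all $\theta$.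

Two examples to keep in mind are the disc $D$, with $h=\frac12$, and the Reuleaux triangle, which is bounded by three arcs of radius $1$, each centered at the opposite vertex of an equilateral triangle of side $1$. We use the textbook fact (see Eggleston, *Convexity*, or Bonnesen–Fenchel, *Theorie der konvexen Körper*) that every planar set of diameter $1$ lies in a convex body of constant width $1$. Fix such a $K\supset C$, with support function $h$.

**Step 1: support points.** We show that $h\in C^1$ and find the point of support. If $x,y\in K$ are distinct and $x-y=|x-y|u(\theta)$, then $|x-y|=x\cdot u(\theta)+y\cdot u(\theta+\pi)\le h(\theta)+h(\theta+\pi)=1$, so $K$ has diameter at most $1$. If $\partial K$ contained a nondegenerate segment $[a,b]$ on a supporting line, take $c\in K$ on the opposite parallel supporting line. The distance from $c$ to the first line is $1$, so at least one of $|c-a|,|c-b|$ exceeds $1$, a contradiction. Hence for each $\theta$ there is a unique $p(\theta)\in K$ with $p(\theta)\cdot u(\theta)=h(\theta)$. By compactness and uniqueness $p$ is continuous. Since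
$$p(\theta)\cdot(u(\theta')-u(\theta))\le h(\theta')-h(\theta)\le p(\theta')\cdot(u(\theta')-u(\theta)),$$
dividing by $\theta'-\theta$ and letting $\theta'\to\theta$ gives $h'(\theta)=p(\theta)\cdot u'(\theta)$, which is continuous. Therefore
$$p=hu+h'u',\qquad p(\theta)-p(\theta+\pi)=\big(h(\theta)+h(\theta+\pi)\big)u(\theta)+\big(h'(\theta)+h'(\theta+\pi)\big)u'(\theta)=u(\theta). \tag{11}$$

**Step 2: the density $\rho$.** We describe how $p$ moves. Since $u(\theta+s)+u(\theta-s)=2\cos s\,u(\theta)$ and $h(\theta\pm s)\ge p(\theta)\cdot u(\theta\pm s)$, we have $h(\theta+s)+h(\theta-s)-2\cos s\,h(\theta)\ge0$. Multiply by a smooth test function $\chi\ge0$, divide by $s^2$, integrate over $\mathbb T$, move the translations onto $\chi$, and let $s\to0$: the result is $\int h(\chi''+\chi)\ge0$. So the distribution $\sigma=h''+h$ is nonnegative, hence a nonnegative measure. From $h(\theta)+h(\theta+\pi)=1$ we get $\sigma+\sigma(\cdot+\pi)=d\theta$, so $\sigma\le d\theta$. Thus $\sigma=\rho\,d\theta$ with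
$$0\le\rho\le1,\qquad\rho(\theta)+\rho(\theta+\pi)=1\ \text{a.e.},\qquad\int_{\mathbb T}\rho=\pi. \tag{12}$$
Now $h''=\rho-h$ is bounded, so $h'$ and $p$ are Lipschitz, and differentiating (11) with $u''=-u$,
$$p'=h'u+hu'+h''u'-h'u=\rho u'\quad\text{a.e.} \tag{13}$$
For $D$, $p=\frac12u$ and $\rho=\frac12$. For the Reuleaux triangle, $p=\text{center}+u$ and $\rho=1$ for normals along an arc, while $p$ is constant and $\rho=0$ for normals at a vertex.

**Step 3: unit segments are determined by direction.** If $x,y\in K$ and $x-y=u(\theta)$, then $1=x\cdot u(\theta)+y\cdot u(\theta+\pi)\le h(\theta)+h(\theta+\pi)=1$. Equality holds in both terms, so $x=p(\theta)$ and $y=p(\theta+\pi)$. Thus the unit segments in $C$ are exactly those $[p(\theta),p(\theta+\pi)]$ with $\theta$ in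
$$\Theta=\{\theta\in\mathbb T:[p(\theta),p(\theta+\pi)]\subset C\}.$$
Clearly $\Theta+\pi=\Theta$. Since $C$ is closed and $p$ is continuous, $\Theta$ is compact. This is where closedness enters.

## Weighted arcs and alternating rules: $|\Theta|\ge1$

We now show that $C$ contains unit segments in a set of directions of measure at least $1$. Rules $(1,a_1,1,a_2,\dots,1,a_k,1)$ force it: each $a_i$ prescribes a distance between consecutive unit segments, and if $\Theta$ were small we could choose the $a_i$ one at a time so that few possible positions survive.

**Step 1: a finite model of $\Theta$.** Suppose $|\Theta|<1$. Divide $\mathbb T$ into $2n$ closed arcs of length $\delta=\pi/n$; the division is invariant under $+\pi$. Let $\mathcal G$ be the set of those arcs that meet $\Theta$, and $N=\#\mathcal G$. The union of $\mathcal G$ contains $\Theta$ and lies in its closed $\delta$-neighborhood, whose measure tends to $|\Theta|$ because $\Theta$ is compact. So $N\delta\to|\Theta|$ as $n\to\infty$, and we fix $n$ with $\gamma:=N\delta<1$. Put $s_J=\int_J\rho\in[0,\delta]$. By (12), $s_{J+\pi}=\delta-s_J$. Since $\mathcal G+\pi=\mathcal G$,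
$$\sum_{J\in\mathcal G}s_J=\tfrac12\sum_{J\in\mathcal G}(s_J+s_{J+\pi})=\frac{N\delta}2. \tag{14}$$

**Step 2: reachable arcs.** In a fold of $(1,a_1,1,\dots,a_k,1)$ inside $C$, the $i$-th unit segment ($i=0,\dots,k$) runs from $p(\theta_i)$ to $p(\theta_i+\pi)$ with $\theta_i\in\Theta$, and $|p(\theta_i)-p(\theta_{i-1}+\pi)|=a_i$ for $i\ge1$. Let $R_0=\mathcal G$. Let $R_i$ be the set of $J\in\mathcal G$ for which there are $J'\in R_{i-1}$, $\theta\in J$, $\theta'\in J'$ with $|p(\theta)-p(\theta'+\pi)|=a_i$. By induction, if a fold exists, then $\theta_i$ lies in an arc of $R_i$ for each $i$. So it suffices to choose the $a_i$ so that some $R_k$ is empty.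

**Step 3: how many lengths link two arcs.** By (13), $p$ moves along a path of length $s_J$ as $\theta$ runs through $J$. Hence for given $J,J'$ the values $|p(\theta)-p(\theta'+\pi)|$, $\theta\in J$, $\theta'\in J'$, form an interval (a connected set) of length at most
$$s_J+s_{J'+\pi}=s_J+\delta-s_{J'}. \tag{15}$$

**Step 4: choice of weights.** If we simply count arcs and average over $a\in[0,1]$, an arc $J'$ produces on average at most $\sum_{J\in\mathcal G}(s_J+\delta-s_{J'})=\frac{N\delta}2+N(\delta-s_{J'})$ successors. This can be as large as $\frac32N\delta$ when $s_{J'}=0$, so counting yields a contraction only for $N\delta<\frac23$. Arcs with small $s_{J'}$ are dangerous and should be penalized. For any weights $w$, $\sum_Jw_J(s_J+\delta-s_{J'})$ is an affine function of $\delta-s_{J'}$, which suggests $w_J=\alpha+(\delta-s_J)$. To bound the sum by a multiple of $w_{J'}$ we compare the coefficients. By (14), $\sum_Jw_J=N(\alpha+\frac\delta2)$, while $\sum_Jw_Js_J\le\frac{\alpha N\delta}2+\frac{N\delta^2}4$, and dividing the latter by $\alpha$ gives $N(\frac\delta2+\frac{\delta^2}{4\alpha})$. The two factors agree, both being $N\delta$,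 exactly for $\alpha=\frac\delta2$. So put
$$w_J=\frac\delta2+(\delta-s_J)\ge\frac\delta2,\qquad V(R)=\sum_{J\in R}w_J .$$
Using $(\delta-s_J)s_J\le\delta^2/4$ and (14),
$$\sum_{J\in\mathcal G}w_J=N\delta,\qquad\sum_{J\in\mathcal G}w_Js_J\le\frac\delta2\cdot\frac{N\delta}2+\frac{N\delta^2}4=\frac{N\delta^2}2. \tag{16}$$

**Step 5: contraction on average.** Fix $R_{i-1}$ and regard $R_i=R_i(a)$ as a function of $a=a_i$. For each $J$, the set of $a$ with $J\in R_i(a)$ is a finite union of intervals, of total length at most $\sum_{J'\in R_{i-1}}(s_J+\delta-s_{J'})$ by (15). With (16),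
$$\int_0^1V(R_i(a))\,da\le\sum_{J'\in R_{i-1}}\sum_{J\in\mathcal G}w_J(s_J+\delta-s_{J'})\le\sum_{J'\in R_{i-1}}\Big(\frac{N\delta^2}2+N\delta(\delta-s_{J'})\Big)=\gamma V(R_{i-1}).$$
So some $a_i\in(0,1]$ gives $V(R_i)\le\gamma V(R_{i-1})$.

**Step 6: extinction.** After $k$ such choices $V(R_k)\le\gamma^kV(R_0)$, which is less than $\frac\delta2$ for $k$ large. Every arc has weight at least $\frac\delta2$, so $R_k=\emptyset$. The rule $(1,a_1,1,\dots,a_k,1)$ has maximum $1$ and no fold in $C$, a contradiction. Hence $|\Theta|\ge1$.

## The area swept near the boundary of $K$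

We finish by showing that the unit segments in $C$, near their endpoints $p(\theta)$, already cover a positive area.

Let $r$ be the inradius of $K$. We first check that $r\ge r_0=1-1/\sqrt3$. By Jung's theorem $K\subset B(o,R)$ for some $o$ and $R\le1/\sqrt3$. Then $h(\theta)\le o\cdot u(\theta)+R$ for all $\theta$, so $h(\theta+\pi)=1-h(\theta)\ge o\cdot u(\theta+\pi)+(1-R)$, which says $B(o,1-R)\subset K$. So $r\ge1-R\ge r_0$.

Let $0<t_0<r_0$ and
$$\Phi(\theta,t)=p(\theta)-tu(\theta),\qquad\Omega=\mathbb T\times[0,t_0],\qquad A=\Theta\times[0,t_0].$$
By (11), $p(\theta)-tu(\theta)\in[p(\theta),p(\theta+\pi)]$, so $\Phi(A)\subset C$. By (13), $\partial_\theta\Phi=(\rho-t)u'$ and $\partial_t\Phi=-u$, so the Lipschitz map $\Phi$ has Jacobian $|\rho(\theta)-t|$ a.e. If $\Phi$ were injective, $|C|\ge\int_A|\rho-t|$ would finish the proof. But $\Phi$ need not be injective, even for small $t_0$. In the Reuleaux triangle with vertices $a,b,c$, a point $z\ne a$ of the straight triangle close to $a$ equals $a-tu(\theta)$ with $t=|z-a|$, where $\theta$ is a normal direction at $a$. It also equals $c+(1-t')u(\theta')$ with $t'=1-|z-c|$, which is $\Phi(\theta',t')$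 for a normal $u(\theta')$ along the arc $ab$. Both $t$ and $t'$ are small.

**Step 1: paying for overlaps with the full strip.** Let $N_A(z),N_\Omega(z)$ be the numbers of preimages of $z$ in $A$ and $\Omega$. The area formula says $\int_A|\rho-t|\,d\theta\,dt=\int N_A(z)\,dz$, and likewise for $\Omega$; in particular both numbers are finite a.e. Pointwise, where they are finite,
$$1_{\Phi(A)}\ge N_A-(N_\Omega-1)^+=N_A-N_\Omega+1_{\Phi(\Omega)} .$$
Indeed, if $z\notin\Phi(A)$, then $N_A=0$ and the middle expression is at most $0$; if $z\in\Phi(A)$, it equals $1-(N_\Omega-N_A)\le1$. Integrating,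
$$|C|\ \ge\ \int_A|\rho-t|\,d\theta\,dt-\int_\Omega|\rho-t|\,d\theta\,dt+|\Phi(\Omega)|. \tag{17}$$
The first term will be of first order in $t_0$, and the difference of the last two is bounded below by a term of second order.

**Step 2: the first term.** By (12) and $\Theta+\pi=\Theta$, $\int_\Theta\rho=\frac{|\Theta|}2$. Hence
$$\int_A|\rho-t|\ge\int_A(\rho-t)=\frac{|\Theta|}2(t_0-t_0^2).$$

**Step 3: the second term.** Since $x\mapsto|x-t|$ is convex on $[0,1]$, $|\rho-t|\le(1-\rho)t+\rho(1-t)$. Integrating over $\mathbb T$ with $\int_{\mathbb T}\rho=\pi=\int_{\mathbb T}(1-\rho)$ gives at most $\pi t+\pi(1-t)=\pi$. So $\int_\Omega|\rho-t|\le\pi t_0$.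

**Step 4: the third term contains a boundary strip.** For $0\le t\le t_0$ put $K_t=\{z\in K:\operatorname{dist}(z,\partial K)\ge t\}$. We claim $\Phi(\Omega)\supset K\setminus K_{t_0}$. Let $z\in K$ have distance $d\le t_0$ from $\partial K$, and let $q$ be a nearest boundary point. If $d>0$, the disc of radius $d$ about $z$ lies in $K$ and touches $\partial K$ at $q$. A supporting line of $K$ at $q$ also supports this disc, so its outer normal is $(q-z)/d=u(\theta)$ for some $\theta$. Hence $q=p(\theta)$ and $z=\Phi(\theta,d)$. If $d=0$, then $z\in\partial K$ has an outer normal $u(\theta)$ and $z=p(\theta)=\Phi(\theta,0)$. Therefore $|\Phi(\Omega)|\ge|K|-|K_{t_0}|$.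

**Step 5: area of the strip.** The set $K_t=\{z:z+B(0,t)\subset K\}$ is compact and convex. Let $B(o,r)\subset K$. By convexity, for $0\le t<r$,
$$\Big(1-\frac tr\Big)K+\frac tro+B(0,t)=\Big(1-\frac tr\Big)K+\frac trB(o,r)\subset K,$$
so $K_t$ contains a translate of $(1-\frac tr)K$. The perimeter of $K$ is $\int_{\mathbb T}h=\int_0^\pi(h(\theta)+h(\theta+\pi))\,d\theta=\pi$, and perimeter is monotone on convex bodies, so $\operatorname{per}K_t\ge\pi(1-\frac tr)$. For $s<s'\le t_0$ we have $K_{s'}+(s'-s)B(0,1)\subset K_s$. Steiner's formula $|L+\epsilon B(0,1)|=|L|+\epsilon\operatorname{per}L+\pi\epsilon^2$ for convex $L$ then gives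
$$|K_s|-|K_{s'}|\ge(s'-s)\operatorname{per}K_{s'}\ge(s'-s)\,\pi\Big(1-\frac{s'}r\Big).$$
Summing over partitions of $[0,t_0]$ and letting the mesh tend to $0$, the right side becomes an integral:
$$|\Phi(\Omega)|\ge|K|-|K_{t_0}|\ge\int_0^{t_0}\pi\Big(1-\frac tr\Big)dt=\pi t_0-\frac{\pi t_0^2}{2r}\ge\pi t_0-\frac{\pi t_0^2}{2r_0}.$$

**Step 6: the constant.** Insert Steps 2, 3, and 5 into (17). The terms $\pm\pi t_0$ cancel, and with $|\Theta|\ge1$,
$$|C|\ge\frac{t_0-t_0^2}2-\frac{\pi t_0^2}{2r_0}=\frac{t_0}2-\frac{t_0^2}2\Big(1+\frac\pi{r_0}\Big).$$
The right side is largest at $t_0=\frac1{2(1+\pi/r_0)}$. Here $r_0=0.4226\ldots$ and $1+\pi/r_0=8.433\ldots$, so $t_0$ is about $0.059<r_0$, as required. The value of the bound there is $\frac{t_0}2-\frac{t_0}4=\frac{t_0}4$, so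
$$|C|\ge\frac1{8(1+\pi/r_0)}>0.0148,$$
which is Theorem 3; no optimality is claimed for this constant. $\blacksquare$
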